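# Words that tell a countable set from an uncountable one

Throughout, maps are written on the right and composed from left to right, so $(y)(fg)=((y)f)g$, usually written $yfg$. For a set $X$, $X^X$ is the monoid of all maps $X\to X$, and $1$ is its identity. We write $\mathbb N=\{0,1,2,\dots\}$ and assume the axiom of choice.

## 1. Two equations on the natural numbers

On $X=\mathbb N$ take $u:n\mapsto n+1$ and $v:n\mapsto 0$. Can we find maps $c,x,d\in X^X$ with
$$cd=u,\qquad cxd=v\,? \tag{1}$$

Use $c$ to send $X$ into the even numbers, and let $x$ move the even numbers out of the way. So let $nc=2n$, let $x$ interchange $2n$ and $2n+1$ for every $n$, and put $(2n)d=n+1$, $(2n+1)d=0$. For instance $3cd=6d=4=3u$ and $3cxd=6xd=7d=0=3v$. Nothing about $u$ and $v$ was used. For arbitrary $u,v\in X^X$ the same $c,x$ and the map $d$ with $(2n)d=nu$, $(2n+1)d=nv$ solve (1). So the pair of words $cd,\ cxd$ can be given any two values whatsoever.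

Two contrasting cases show that this is a real property. If $X$ is finite with at least two points, take $v=1$ and $u$ constant. Then $cxd=1$ makes $c$ injective and $d$ surjective, so both are permutations, and so is $cd$, which therefore is not $u$. And on an infinite set the single word $a^2$ cannot be given every value. Suppose $a^2=s$ is the transposition of two points $p,q$. Then $a$ is a permutation commuting with $s$, so it preserves the set $\{p,q\}$ of points moved by $s$. A permutation of two points squares to the identity, so $ps=p$, which is false.

**Definition.** Let $A$ be an alphabet and $A^+$ the free semigroup on $A$, that is, the nonempty words under concatenation. A sequence $w_1,w_2,\dots$ in $A^+$ is *universal* for a semigroup $S$ if for every sequence $s_1,s_2,\dots\in S$ there is a homomorphism $\phi:A^+\to S$ with $(w_n)\phi=s_n$ for all $n$. We use the same word for an indexed family of words of any length, over any alphabet.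

A homomorphism $A^+\to S$ is the same thing as a free choice of one element of $S$ for each letter. So universality says that the equations $w_n=s_n$ can be solved simultaneously, whatever the right-hand sides. The family $(cd,cxd)$ is universal for $\mathbb N^{\mathbb N}$.

We need a few elementary facts. Put $\ker f=\{(y,z):yf=zf\}$. A *class* of $f$ is a $\ker f$-class, that is, a nonempty fibre of $f$, and it is *nontrivial* if it has at least two elements. For example, the map $n\mapsto\max(n-1,0)$ on $\mathbb N$ has exactly one nontrivial class, $\{0,1\}$. Always $\ker f\subseteq\ker fg$ and $\operatorname{im}fg\subseteq\operatorname{im}g$. Hence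
$$fg\text{ injective}\Rightarrow f\text{ injective},\qquad fg\text{ surjective}\Rightarrow g\text{ surjective}. \tag{2}$$

## 2. A universal sequence over two letters, and a question about cardinals

Infinitely many equations can be handled with only two unknowns.

**Lemma 1.** For every infinite set $X$ the sequence $u_n=e^2f^nef$ $(n\ge1)$ is universal for $X^X$.

*Proof.* Let $s_1,s_2,\dots\in X^X$ be given. Since $|X|=|X|+|X|$, there are injections $\alpha,\beta:X\to X$ with disjoint images. The plan is to let the prefix $e^2f^ne$ carry $y$ to a point that encodes the pair $(y,n)$, so that the final $f$ can look up the value $ys_n$.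

Put $e=\alpha$. Call a point $z$ *special* if $z=y\alpha\alpha\beta^n\alpha$ for some $y\in X$, $n\ge1$. A special $z$ determines $n$ and $y$. Undo the last $\alpha$, then undo $\beta$ as often as possible; this stops after exactly $n$ times, because $y\alpha\alpha\in\operatorname{im}\alpha$ is not in $\operatorname{im}\beta$; then undo $\alpha$ twice. So we may define $zf=ys_n$ if $z=y\alpha\alpha\beta^n\alpha$ is special, and $zf=z\beta$ otherwise.

Let $y\in X$. The point $y\alpha\alpha$ is not special: if $y\alpha\alpha=y'\alpha\alpha\beta^m\alpha$ with $m\ge1$, then $y\alpha=y'\alpha\alpha\beta^m$ lies in $\operatorname{im}\alpha\cap\operatorname{im}\beta=\emptyset$. For $k\ge1$ the point $y\alpha\alpha\beta^k$ lies in $\operatorname{im}\beta$, whereas special points lie in $\operatorname{im}\alpha$, so it is not special either. Therefore $f$ acts as $\beta$ at each of these points, and $ye^2f^n=y\alpha\alpha\beta^n$. Then $e$ leads to the special point $y\alpha\alpha\beta^n\alpha$, and $f$ sends it to $ys_n$. So $u_n=s_n$ for every $n$. $\square$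

Another example is the sequence $(a^2b^3(abab^3)^{n+1}ab^2ab^3)_{n\in\mathbb N}$, which Sierpiński showed to be universal for $X^X$ for every infinite $X$.

In Lemma 1 and in the solution of (1), the only thing used about $X$ was that it contains two disjoint copies of itself. All infinite sets have this in common. This suggests the following question, stated as open in James Hyde, Julius Jonušas, James D. Mitchell, Yann H. Péresse, "Sets of universal sequences for the symmetric group and analogous semigroups", arXiv:1803.01377 (2018).

*Fix one alphabet $A$. Let $X$ and $Y$ be infinite sets. Is the set of universal sequences for $X^X$ equal to the set of universal sequences for $Y^Y$?*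

If $|X|=|Y|$, a bijection $X\to Y$ gives an isomorphism $X^X\cong Y^Y$ and equality is immediate. So the question is whether universality depends on the infinite cardinal $|X|$. For comparison, there is a group version, with free groups and symmetric groups in place of free semigroups and full transformation monoids. There, if $|X|<|Y|$ are infinite, every sequence universal for $\operatorname{Sym}(X)$ is universal for $\operatorname{Sym}(Y)$, and if moreover $2^{\aleph_0}<|X|$, the converse inclusion holds as well. An analogous statement holds for symmetric inverse monoids.

## 3. Cutting an uncountable set down to a countable one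

A natural first attempt is to transfer solutions from a large set to a small one. Let $(w_n)$ be universal for $Y^Y$ with $Y$ uncountable, let $X\subseteq Y$ be countably infinite, and let $s_n\in X^X$ be given. Extend $s_n$ to $\hat s_n\in Y^Y$ by fixing every point of $Y\setminus X$. There is $\phi$ with $(w_n)\phi=\hat s_n$ for all $n$. Only countably many letters occur in the words $w_n$. So the closure $Y_0$ of $X$ under the maps $\ell\phi$, for these letters $\ell$, is countable. All these maps restrict to $Y_0$, and we get a solution of the system over a countable set.

It is a solution of a different system. On $Y_0$ we have solved $w_n=\hat s_n|_{Y_0}$, where $\hat s_n$ is $s_n$ on $X$ and fixes every point of $Y_0\setminus X$. If $Y_0=X$ we would be done. But although each whole word $(w_n)\phi$ maps $X$ into $X$, a single letter may carry points of $X$ outside, and universality offers no way to forbid it. The argument stops exactly at the extra points $Y_0\setminus X$.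

This tells us what to look for. A countable list of right-hand sides can *mention* every point, and every pair of points, of a countable set. It cannot mention every pair of points of an uncountable set, and the letters can do their work among the unmentioned points. We want words for which mentioning every pair is fatal.

## 4. Three shapes for a word with a shared letter

Let one letter $x$ be shared by all the words. The words $cd$ and $cxd$ from Section 1 force $x$ to move many points. Let $t:X\to X$ have no fixed point and suppose $cd=1$, $cxd=t$. Then $c$ is injective, and for $z\in X$ we have $zcxd=zt\ne z=zcd$, so $zcx\ne zc$. Thus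
$$x\text{ moves every point of the infinite set }Xc. \tag{3}$$

We now want further words, each with its own private letters $a_j,b_j$, which restrict $x$ near one prescribed pair. For a 2-element subset $P$ of an infinite set $X$, let $\tau_P$ denote a surjection $X\to X$ whose only nontrivial class is $P$. To get one, take a bijection $X\setminus\{p'\}\to X$, where $P=\{p,p'\}$, and give $p'$ the same value as $p$.

**The word $axb$ restricts nothing.** If $x$ is any permutation, $a=s$ and $b=x^{-1}$ give $axb=s$.

**The word $axa$ is too strict.** If $x$ is a permutation, $axa=\tau_P$ has no solution. Indeed $a$ is surjective by (2), and $\ker a\subseteq\ker\tau_P$. If $a$ were injective, then $axa$ would be a permutation, which it is not. So $a$ is not injective, and since the only nontrivial class of $\tau_P$ has two elements, $\ker a=\ker\tau_P$. Then $xa$ is injective: given $y,y'$, write $y=za$, $y'=z'a$; if $yxa=y'xa$ then $z\tau_P=z'\tau_P$, so $za=z'a$. As $x$ is a permutation, $a$ is injective, a contradiction. Moreover $axa=1$ forces $a$, hence $x$, to be a permutation. So two words $a_0xa_0,\ a_1xa_1$ already form a family universal for no infinite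 $X^X$.

**The word $abxaba$ lies between.** If $x=1$, it takes every value. Given $s$, choose $b$ with $sbs=s$ (let $b$ send each point of $\operatorname{im}s$ to one of its preimages) and put $a=s$; then $ababa=(sbs)bs=sbs=s$. For $x\ne1$, here is a solution by hand. On $\mathbb N$ let $\tau:n\mapsto\max(n-1,0)$, so $P=\{0,1\}$, and let $x$ interchange $1$ and $2$ and fix all other points. Take
$$0a=1,\quad 1a=1,\quad 2a=0,\quad na=n-1\ (n\ge3),\qquad nb=n+1 .$$
Following a point through $a,b,x,a,b,a$ in turn, we get
$$0\text{ or }1\mapsto1\mapsto2\mapsto1\mapsto1\mapsto2\mapsto0,\qquad 2\mapsto0\mapsto1\mapsto2\mapsto0\mapsto1\mapsto1,$$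
$$n\mapsto n-1\mapsto n\mapsto n\mapsto n-1\mapsto n\mapsto n-1\quad(n\ge3).$$
So $abxaba=\tau$. Note that $b$ misses exactly the point $0\in P$, and that $0x=0\in P$. We shall see that this is no accident.

For a nonempty set $J$ with a chosen element $0\in J$, let $L_J=\{c,d,x\}\cup\{a_j,b_j:j\in J\}$ (distinct letters), and let $\mathcal W_J$ be the family of words
$$cd,\qquad cxd,\qquad w_j=a_jb_j\,x\,a_jb_ja_j\quad(j\in J).$$

**Theorem 2.** Let $X$ be an infinite set.
(i) If $|J|<|X|$, then $\mathcal W_J$ is universal for $X^X$.
(ii) If $J$ is infinite and $|J|\ge|X|$, then $\mathcal W_J$ is not universal for $X^X$.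

With $J=\mathbb N$ this separates countable from uncountable, except that the alphabet $L_{\mathbb N}$ is infinite. Lemma 1 will compress it to two letters and give the answer to the question.

**Theorem 3.** Let $A$ contain distinct letters $e,f$. Put $u_n=e^2f^nef$ $(n\ge1)$ and $C=u_1$, $D=u_2$, $T=u_3$, $A_j=u_{2j+4}$, $B_j=u_{2j+5}$ $(j\ge0)$. The sequence
$$CD,\quad CTD,\quad A_jB_jTA_jB_jA_j\ \ (j=0,1,2,\dots) \tag{4}$$
is universal for $Y^Y$ for every uncountable $Y$, and is not universal for $X^X$ if $|X|=\aleph_0$. Hence the sets of universal sequences for $X^X$ and $Y^Y$ differ whenever exactly one of the infinite sets $X,Y$ is countable. If $|A|\le1$, both sets are empty for all infinite $X,Y$. So the equality holds for all infinite $X,Y$ if and only if $|A|\le1$.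

**Theorem 4.** If $X,Y$ are infinite and $|X|<|Y|$, then for $|J|=|X|$ the family $\mathcal W_J$ is universal for $Y^Y$ but not for $X^X$. On the other hand $\mathcal W_J$ with $J$ finite is universal for every infinite $X$, so every finite subfamily of $\mathcal W_{\mathbb N}$ is universal for $\mathbb N^{\mathbb N}$, while $\mathcal W_{\mathbb N}$ is not.

## 5. Naming every pair of points: the negative half

A small fact about classes of size two will be used here, and it also explains a parity condition in the next section.

**Lemma 5.** Let $g:X\to X$ have exactly one nontrivial class $Q$, with $|Q|=2$. Then $g$ is not of the form $kb$ with $k$ surjective and $\ker k=\ker b$.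

*Proof.* Suppose $g=kb$ in this way. Since $g$ is not injective, $k$ and $b$ are not both injective; as their kernels agree, neither is. Take $u\ne v$ with $ub=vb$, so also $uk=vk$. Then $ug=vg$, so $\{u,v\}=Q$. As $k$ is surjective, choose $u',v'$ with $u'k=u$, $v'k=v$; then $u'\ne v'$. Now $u'g=ub=vb=v'g$, so $\{u',v'\}=Q=\{u,v\}$. Because $uk=vk$, this gives $u'k=v'k$, that is $u=v$, a contradiction. $\square$

For example, $n\mapsto\max(n-1,0)$ on $\mathbb N$ is not a square $h^2$: since it is surjective, $h$ would be surjective by (2), and we could take $k=b=h$. But $n\mapsto\max(n-2,0)$, with the class $\{0,1,2\}$ of size three, is the square of $n\mapsto\max(n-1,0)$.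

**Proof of Theorem 2(ii).** Let $J$ be infinite with $|J|\ge|X|$. The set of 2-element subsets of $X$ has cardinality $|X|\le|J|=|J\setminus\{0\}|$. So there is a surjection $j\mapsto P_j$ from $J\setminus\{0\}$ onto the set of all 2-element subsets of $X$. Put $\tau_j=\tau_{P_j}$, and let $t:X\to X$ have no fixed points (for example, partition $X$ into pairs and interchange the points of each pair). Suppose, for a contradiction, that maps $c,d,x,a_j,b_j\in X^X$ satisfy
$$cd=1,\qquad cxd=t,\qquad w_0=1,\qquad w_j=\tau_j\ (j\ne0).$$

**Step 1: $x$ is a permutation.** The purpose of the equation $w_0=1$ is to make $x$ invertible. From $a_0b_0xa_0b_0a_0=1$ and (2), $a_0$ is injective (it comes first) and surjective (it comes last), so it is a permutation. Multiplying by $a_0^{-1}$ on both sides gives $b_0xa_0b_0=a_0^{-2}$. By the same reasoning $b_0$ is a permutation. Hence so is $x=b_0^{-1}a_0^{-2}b_0^{-1}a_0^{-1}$.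

**Step 2: for every 2-element set $P\subseteq X$ there is $m\in P$ with $mx\in P$.** This is the restriction that one word puts on $x$ near one pair. Let $P=P_j$ and write $s=\tau_j$, $a=a_j$, $b=b_j$, so $s=abxaba$. Since $s$ is surjective, $a$ is surjective. Also $\ker a\subseteq\ker s$.

*Case 1: $a$ is injective.* Then $a$ is a permutation, and $g:=bxab=a^{-1}sa^{-1}$ is surjective. We have $yg=y'g$ exactly when $ya^{-1}$ and $y'a^{-1}$ have the same image under $s$. So $g$ has the single nontrivial class $Pa$, of size 2. Write $g=kb$ with $k=bxa$. Since $g$ is surjective, $b$ is surjective; as $xa$ is a permutation, $k=b(xa)$ is surjective and $\ker k=\ker b$. This contradicts Lemma 5, so Case 1 cannot occur.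

*Case 2: $a$ is not injective.* The only nontrivial class of $s$ is $P$, of size 2, and $\ker a\subseteq\ker s$, so $\ker a=\ker s$. Thus the only nontrivial class of $a$ is $P$.

The map $bxaba$ is injective. Indeed, given $y,y'\in X$, write $y=za$, $y'=z'a$, which is possible since $a$ is surjective. If $y\,bxaba=y'\,bxaba$, then $zs=z's$, so $za=z'a$ because $\ker a=\ker s$; that is, $y=y'$. By (2), $b$ and $bxa$ are injective.

Next we find $\operatorname{im}b$. Since $s=(abxa)(ba)$ is surjective, $ba$ is surjective. So every point of $X$ is $zba$ for some $z$, which means that $\operatorname{im}b$ meets every class of $a$. The singleton classes give $X\setminus P\subseteq\operatorname{im}b$, and the class $P$ gives a point of $P$ in $\operatorname{im}b$. Hence $\operatorname{im}b$ is all of $X$ or all of $X$ except one point of $P$.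

On the other hand, since $bxa$ is injective, $a$ is injective on $(\operatorname{im}b)x$: if $y=zb$, $y'=z'b$ and $yxa=y'xa$, then $z=z'$ and so $yx=y'x$. As $a$ identifies the two points of $P$, we get
$$P\not\subseteq(\operatorname{im}b)x. \tag{5}$$
If $\operatorname{im}b$ were $X$, then $(\operatorname{im}b)x=X\supseteq P$, because $x$ is a permutation. This contradicts (5). Therefore $\operatorname{im}b=X\setminus\{m\}$ with $m\in P$. As $x$ is a permutation, $(\operatorname{im}b)x=X\setminus\{mx\}$, and (5) says that $mx\in P$.

**Step 3: the words $cd$ and $cxd$ give a pair violating Step 2.** By (3), $x$ moves every point of the infinite set $Xc$. Choose $p\in Xc$, then $p'\in Xc\setminus\{p,px,px^{-1}\}$, and put $P=\{p,p'\}$. Then $px\ne p$ and $p'x\ne p'$, because both points lie in $Xc$. Further $px\ne p'$ and $p'x\ne p$, by the choice of $p'$. So no $m\in P$ has $mx\in P$, contradicting Step 2. $\blacksquare$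

Step 3 needed a named pair *inside* $Xc$, and we know nothing about where $Xc$ lies. That is why all pairs had to be named. With the extended maps of Section 3 only pairs inside $X$ are named, and $c$ is free to send points outside $X$.

## 6. Factoring a map through a prescribed involution

For the positive half we must choose one $x$ that serves all $s_j$ at once. This section asks when $abxaba=s$ is solvable for a given involution $x$. (We say involution when $x^2=1$.) Let $\operatorname{Sg}(s)$ be the set of points whose $s$-class is a singleton.

**Lemma 6.** Let $s,x\in X^X$ with $x^2=1$. Suppose that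

(a) every nontrivial class of $s$ contains a fixed point of $x$;

(b) if $\operatorname{Sg}(s)$ is finite, then $x$ fixes $\operatorname{Sg}(s)$ pointwise.

Then there are $a,b\in X^X$ with $abxaba=s$.

To see what to build, suppose we find an $x$-invariant set $X_1\subseteq X$ meeting every class of $s$. Collapse $X$ onto $X_1$ along classes of $s$, and let $a$ be this collapse followed by a bijection $a_1:X_1\to\operatorname{im}s$. Let $b$ be $a_1^{-1}$ followed by a map $g:X_1\to X_1$ still to be chosen. Then, starting in $X_1$, the product $ab$ acts as $g$, and $abxaba$ acts as $g\,x\,g\,a_1$. With $g=hx$ we have $gxg=hx\,x\,hx=h^2x$. So we want $h^2xa_1=s$ on $X_1$. That is possible with $a_1$ bijective as soon as $h$ is surjective on $X_1$ and $\ker h^2=\ker(s|_{X_1})$. The problem becomes one of taking square roots. By Lemma 5, classes of size two are dangerous for square roots, so we shall arrange that the classes of $s|_{X_1}$ are odd or infinite.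

*Proof.* Write $\Sigma=\operatorname{Sg}(s)$.

**Step 1: choose $X_1$, with odd or infinite classes.** Since $X_1$ must be $x$-invariant and must contain $\Sigma$, it has to contain the points that $x$ sends into $\Sigma$. For each nontrivial class $K$ let $I_K=\{q\in K:qx\in\Sigma\}$. As $K\cap\Sigma=\emptyset$, every point of $I_K$ is moved by $x$. Choose $r_K\in K$ as follows. If $|I_K|$ is finite and odd, let $r_K\in I_K$. Otherwise let $r_K$ be a fixed point of $x$ in $K$, which exists by (a); then $r_K\notin I_K$. Put
$$K_1=\{r_K\}\cup I_K,\qquad X_1=\Sigma\cup\bigcup_KK_1 .$$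
If $|I_K|$ is odd, $|K_1|=|I_K|$ is odd; if it is finite and even, $|K_1|=|I_K|+1$ is odd; otherwise $K_1$ is infinite. So $|K_1|$ is always odd or infinite.

**Step 2: $x$ permutes $X_1$.** Let $p\in\Sigma$. Either $px\in\Sigma$, or $px$ lies in a nontrivial class $K$; in the latter case $(px)x=p\in\Sigma$, so $px\in I_K$. If $q\in I_K$, then $qx\in\Sigma$. Each $r_K$ is either fixed by $x$ or in $I_K$. So $X_1x\subseteq X_1$, and since $x^2=1$, $x$ restricts to a permutation of $X_1$. Moreover $K\cap X_1=K_1\neq\emptyset$ for each nontrivial class $K$. So the classes of $s|_{X_1}$ are the singletons $\{p\}$ $(p\in\Sigma)$ and the sets $K_1$, and $(X_1)s=\operatorname{im}s$.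

**Step 3: construct a surjection $h:X_1\to X_1$ with $\ker h^2=\ker(s|_{X_1})$.** For each $K$ with $|K_1|>1$, the set $K_1\setminus\{r_K\}$ is nonempty and either finite of even size or infinite. Write it as a disjoint union $U_K\sqcup V_K$ with $|U_K|=|V_K|$, and fix a bijection $\beta_K:U_K\to V_K$. Let $U=\bigcup_KU_K$. Under $h$ we want $U_K\to V_K\to r_K$, so that two applications collapse $K_1$. To remain surjective, $h$ must hit the points of $U$ from somewhere. We feed each $u\in U$ by an infinite chain of points of $\Sigma$, and must check that there is room for these chains.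

If $U\ne\emptyset$, then some $I_K$ contains a point $q$, since $U_K\subseteq K_1\setminus\{r_K\}\subseteq I_K$. Then $qx\in\Sigma$ and $(qx)x=q\ne qx$, so $x$ moves a point of $\Sigma$. By (b), $\Sigma$ is infinite. The map $q\mapsto qx$ is injective and sends $U\subseteq\bigcup_KI_K$ into $\Sigma$, so $|U|\le|\Sigma|$. As $\Sigma$ is infinite, $\aleph_0|U|\le|\Sigma|$. So we can choose pairwise distinct points $\omega_{u,n}\in\Sigma$ $(u\in U,\ n\ge1)$. If $U=\emptyset$, no such points are needed. Define $h$ by
$$r_K\mapsto r_K,\quad v\mapsto r_K\ (v\in V_K),\quad u\mapsto u\beta_K\ (u\in U_K),\quad \omega_{u,1}\mapsto u,\quad \omega_{u,n+1}\mapsto\omega_{u,n},$$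
and $p\mapsto p$ for all other points $p$ of $X_1$, which lie in $\Sigma$. The fibres of $h$ are: over $r_K$ the set $\{r_K\}\cup V_K$ (with $V_K=U_K=\emptyset$ if $|K_1|=1$), over $u\beta_K$ the set $\{u\}$, over $u$ the set $\{\omega_{u,1}\}$, over $\omega_{u,n}$ the set $\{\omega_{u,n+1}\}$, and over each other point $p$ the set $\{p\}$. All are nonempty, so $h$ is surjective. Taking preimages once more, the fibres of $h^2$ are:

- over $r_K$: $\{r_K\}\cup V_K\cup U_K=K_1$;
- over $u\beta_K$: $\{\omega_{u,1}\}$;
- over $u$: $\{\omega_{u,2}\}$;
- over $\omega_{u,n}$: $\{\omega_{u,n+2}\}$;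
- over each other point $p$: $\{p\}$.

These are exactly the classes of $s|_{X_1}$ found in Step 2, so $\ker h^2=\ker(s|_{X_1})$.

**Step 4: define $a$ and $b$.** The rule
$$(th^2x)a_1=ts\qquad(t\in X_1) \tag{6}$$
defines a bijection $a_1:X_1\to\operatorname{im}s$. It is defined on all of $X_1$, because $h^2$ is surjective on $X_1$ and $x$ permutes $X_1$. It is well defined and injective, because $th^2x=t'h^2x$ iff $th^2=t'h^2$ iff $ts=t's$. And it is onto $\operatorname{im}s$, because $(X_1)s=\operatorname{im}s$. For $t\in X$ let $t_1=t$ if $t\in X_1$, and $t_1=r_K$ if $t\in K\setminus K_1$; in all cases $t_1\in X_1$ and $t_1s=ts$. Define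
$$ta=t_1a_1\ (t\in X),\qquad ub=(ua_1^{-1})hx\ (u\in\operatorname{im}s),$$
and define $b$ arbitrarily outside $\operatorname{im}s$.

**Step 5: check the equation.** Let $t\in X$. All points reached after $b$ or $x$ below lie in $X_1$, so there $a$ acts as $a_1$. Using $x^2=1$, we obtain
$$ta=t_1a_1,\quad tab=t_1hx,\quad tabx=t_1h,\quad tabxa=t_1ha_1,\quad tabxab=t_1h^2x,$$
and finally $tabxaba=(t_1h^2x)a_1=t_1s=ts$ by (6). $\square$

Two examples show the two kinds of choice of $r_K$. In the hand-made solution of Section 4, $\Sigma=\{2,3,\dots\}$ and $K=\{0,1\}$ with $I_K=\{1\}$. So $r_K=1$, $X_1=\{1,2,3,\dots\}$, $h$ is the identity, and the recipe of Step 4 returns exactly the $a$ and $b$ written there. Now let $s:n\mapsto\max(n-2,0)$, with $K=\{0,1,2\}$, and let $x$ interchange $1,3$ and also $2,4$, fixing all else. Then $I_K=\{1,2\}$, $r_K=0$ and $K_1=K$, so $X_1=\mathbb N$. Taking $U_K=\{1\}$, $V_K=\{2\}$ and $\omega_{1,n}=n+2$, the map $h$ is the chain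
$$\cdots\mapsto5\mapsto4\mapsto3\mapsto1\mapsto2\mapsto0\mapsto0,$$
and $h^2$ collapses $\{0,1,2\}$ and nothing else.

## 7. Choosing the involution when there are fewer maps than points

**Proof of Theorem 2(i).** Let $\kappa=|X|>|J|$, and let arbitrary $u,v,s_j\in X^X$ $(j\in J)$ be given. We must solve $cd=u$, $cxd=v$ and $w_j=s_j$ for all $j\in J$. As usual $\kappa$ is identified with the least ordinal of its cardinality, so $|i|<\kappa$ for each ordinal $i<\kappa$.

**Step 1: set aside the points that $x$ must fix because of (b).** Let
$$N=\bigcup\{\operatorname{Sg}(s_j):j\in J,\ \operatorname{Sg}(s_j)\text{ finite}\}.$$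
If $J$ is finite, $N$ is finite. If $J$ is infinite, $|N|\le\aleph_0|J|=|J|$. In both cases $|N|<\kappa$.

**Step 2: choose $\kappa$ points to be moved, keeping a fixed point in every class.** We want a set $M$ of $\kappa$ points such that $M\cap N=\emptyset$ and no nontrivial class of any $s_j$ lies inside $M$. By recursion on $i<\kappa$ we choose a point $m_i\in X$ and a set $R_i\subseteq X$ of reserved points with $|R_i|\le|J|$. Put $M_i=\{m_k:k<i\}$ and $S_i=N\cup\bigcup_{k<i}R_k$. We maintain:

1. $M_i\cap S_i=\emptyset$;
2. for all $k<i$ and $j\in J$: if the $s_j$-class of $m_k$ is nontrivial, it meets $S_i$.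

For $i=0$ both hold, as $M_0=\emptyset$. At stage $i$ there is room, because
$$|M_i\cup S_i|\le|N|+|i|+|i||J|<\kappa .$$
Indeed, if $\kappa=\aleph_0$, then $J$, $N$ and $i$ are finite and so is the sum. If $\kappa$ is uncountable, the sum is at most $\max(|N|,|i|,|J|,\aleph_0)<\kappa$. So pick $m_i\in X\setminus(M_i\cup S_i)$. For each $j\in J$ such that the $s_j$-class $K$ of $m_i$ is nontrivial and $K\cap S_i=\emptyset$, condition 2 gives $K\cap M_i=\emptyset$: if $m_k\in K$ with $k<i$, then $K$ is the $s_j$-class of $m_k$ and would meet $S_i$. Put one element of $K\setminus\{m_i\}$ into $R_i$; it is neither in $M_i$ nor equal to $m_i$. At most one element is added for each $j$, so $|R_i|\le|J|$.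

Condition 1 holds for $i+1$: $M_i\cap S_i=\emptyset$, $m_i\notin S_i$, and $R_i$ avoids $M_i\cup\{m_i\}$. Condition 2 holds for $i+1$: for $k<i$ because $S_{i+1}\supseteq S_i$, and for $k=i$ because a nontrivial $s_j$-class of $m_i$ either met $S_i$ already or now meets $R_i$. At a limit ordinal, $M_i$ and $S_i$ are the increasing unions of the earlier $M_k$ and $S_k$. So a point common to both would already be common at an earlier stage, and condition 2 for a given $k<i$ follows from stage $k+1$.

Let $M=\{m_i:i<\kappa\}$ and $S=N\cup\bigcup_{i<\kappa}R_i$. As in the limit case, $M\cap S=\emptyset$, and every nontrivial class of every $s_j$ that meets $M$ also meets $S\subseteq X\setminus M$. A nontrivial class that does not meet $M$ lies in $X\setminus M$. So every nontrivial class of every $s_j$ contains a point of $X\setminus M$. The points $m_i$ are distinct, and $M\cap N=\emptyset$.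

**Step 3: define $x$ and solve $w_j=s_j$ for all $j$.** Every ordinal below $\kappa$ is uniquely $\lambda+n$ with $\lambda$ zero or a limit ordinal and $n<\omega$; and $\lambda<\kappa$ implies $\lambda+n<\kappa$, since $\kappa$ is a limit ordinal. Let $x$ be the involution that interchanges $m_{\lambda+2n}$ and $m_{\lambda+2n+1}$ for every such $\lambda<\kappa$ and every $n<\omega$, and fixes $X\setminus M$ pointwise. Fix $j\in J$. Condition (a) of Lemma 6 holds for $s_j$, because every nontrivial class contains a point of $X\setminus M$. Condition (b) holds, because if $\operatorname{Sg}(s_j)$ is finite it is contained in $N$, which is disjoint from $M$. So Lemma 6 gives $a_j,b_j$ with $a_jb_jxa_jb_ja_j=s_j$. Since $a_j,b_j$ occur in no other word, we can do this for all $j\in J$ with the same $x$.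

**Step 4: solve $cd=u$ and $cxd=v$.** This is Section 1 again. Let $G=\{m_{\lambda+2n}\}$, over all $\lambda<\kappa$ that are zero or limit and all $n<\omega$. The correspondence $\lambda+n\mapsto\lambda+2n$ shows $|G|=\kappa$. Also $Gx=\{m_{\lambda+2n+1}\}$, so $G\cap Gx=\emptyset$. Let $c:X\to G$ be a bijection, and define
$$(yc)d=yu,\qquad (ycx)d=yv\qquad(y\in X),$$
and $d$ arbitrarily elsewhere. This is well defined, as $c$ and $x$ are injective and $G\cap Gx=\emptyset$. Then $cd=u$ and $cxd=v$. $\blacksquare$

## 8. Compressing to two letters

**Proof of Theorem 3.** Let $|A|\ge2$, with $e,f\in A$ as in the statement. Let $\sigma:L_{\mathbb N}^+\to A^+$ be the homomorphism with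
$$c\mapsto C,\quad d\mapsto D,\quad x\mapsto T,\quad a_j\mapsto A_j,\quad b_j\mapsto B_j .$$
The sequence (4) is the image $\mathcal W_{\mathbb N}\sigma$ of the family $\mathcal W_{\mathbb N}$.

**Step 1: for infinite $X$, $\mathcal W_{\mathbb N}\sigma$ is universal for $X^X$ if and only if $\mathcal W_{\mathbb N}$ is.** This step lets Theorem 2 be applied over the alphabet $A$. Fix prescribed values $s_w\in X^X$, one for each word $w$ of $\mathcal W_{\mathbb N}$.

If $\phi:A^+\to X^X$ satisfies $(w\sigma)\phi=s_w$ for all $w$, then the homomorphism $\sigma\phi:L_{\mathbb N}^+\to X^X$ satisfies $w(\sigma\phi)=s_w$ for all $w$.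

Conversely, let $\psi:L_{\mathbb N}^+\to X^X$ satisfy $w\psi=s_w$ for all $w$. The words $\ell\sigma$, for letters $\ell\in L_{\mathbb N}$, are exactly the $u_n$, each occurring once: $C,D,T$ are $u_1,u_2,u_3$, the $A_j$ are $u_4,u_6,u_8,\dots$ and the $B_j$ are $u_5,u_7,u_9,\dots$. So by Lemma 1 we can choose values in $X^X$ for $e$ and $f$ such that each $u_n=\ell\sigma$ takes the value $\ell\psi$. Send all other letters of $A$ to the identity. This gives $\phi:A^+\to X^X$ with $(\ell\sigma)\phi=\ell\psi$ for every letter $\ell$. The homomorphisms $\sigma\phi$ and $\psi$ agree on letters, hence are equal, so $(w\sigma)\phi=w\psi=s_w$ for all $w$.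

**Step 2: apply Theorem 2 with $J=\mathbb N$.** If $Y$ is uncountable, then $|J|<|Y|$ and $\mathcal W_{\mathbb N}$ is universal for $Y^Y$ by Theorem 2(i). If $|X|=\aleph_0$, then $|J|\ge|X|$ and $\mathcal W_{\mathbb N}$ is not universal for $X^X$ by Theorem 2(ii). By Step 1 the same holds for (4). So if exactly one of two infinite sets is countable, (4) belongs to exactly one of the two sets of universal sequences.

**Step 3: alphabets with at most one letter.** Let $|A|=1$. Any two elements of $A^+$ are powers of the same letter, so they commute, and so do their images under any homomorphism. Choose $s_1,s_2\in X^X$ that do not commute, for instance constant maps with different values. Then no homomorphism gives $w_1=s_1$, $w_2=s_2$, so no sequence is universal. If $A=\emptyset$, then $A^+$ is empty and there are no sequences. So for $|A|\le1$ both sets of universal sequences are empty for all infinite $X,Y$, and they are equal. With Step 2, equality for all infinite $X,Y$ holds if and only if $|A|\le1$. $\blacksquare$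

So the answer to the question is no for every alphabet with at least two letters: the explicit sequence (4) is universal for $X^X$, with $X$ infinite, exactly when $X$ is uncountable. Nothing is claimed here about sequences (countably many words) for two uncountable sets of different cardinalities, nor about the inclusion opposite to the one refuted.

## 9. Longer families separate every pair of infinite cardinals

**Proof of Theorem 4.** Let $|X|<|Y|$ be infinite and $|J|=|X|$. Since $|J|<|Y|$, Theorem 2(i) says that $\mathcal W_J$ is universal for $Y^Y$. Since $J$ is infinite and $|J|\ge|X|$, Theorem 2(ii) says that it is not universal for $X^X$.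

If $J$ is finite, then $|J|<|X|$ for every infinite $X$, so $\mathcal W_J$ is universal for $X^X$ by Theorem 2(i). A finite subfamily of $\mathcal W_{\mathbb N}$ involves only finitely many of the words $w_j$, so it is contained in $\mathcal W_J$ for some finite $J\subseteq\mathbb N$ with $0\in J$. To solve a system for the subfamily, prescribe arbitrary values for the remaining words of $\mathcal W_J$, solve for $\mathcal W_J$, and give arbitrary values to the letters outside $L_J$. So every finite subfamily is universal for $\mathbb N^{\mathbb N}$, whereas $\mathcal W_{\mathbb N}$ is not, by Theorem 2(ii) with $J=X=\mathbb N$. $\blacksquare$
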